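\title{Every congruence lattice of a lattice is the congruence lattice of a lattice with zero}

\begin{abstract}
We show that for every lattice $L$ there is a lattice $K$ with zero whose congruence lattice is isomorphic to that of $L$. Hence a semilattice is the semilattice of compact congruences of a lattice if and only if it is the semilattice of compact congruences of a lattice with zero. In general $K$ cannot be taken to be a congruence-preserving extension of $L$. It is built as a directed union of principal filters, above non-constant tuples, in iterated lattices of Boolean triples over $L$. The construction extends to diagrams of pointed lattices indexed by a poset.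
\end{abstract}

\section{Introduction}

A \emph{congruence} of a lattice $L$ is an equivalence relation $\theta$ on $L$ such that $x\equiv_\theta y$ implies $x\wedge z\equiv_\theta y\wedge z$ and $x\vee z\equiv_\theta y\vee z$ for all $z$. Congruences are the kernels of lattice homomorphisms, so the lattice $\operatorname{Con}L$ of all congruences, ordered by inclusion, records the quotients of $L$. The finitely generated congruences include the equality relation and are closed under finite joins; they form a $\{\vee,0\}$-semilattice $\operatorname{Con}_cL$. A $\{\vee,0\}$-semilattice $S$ is \emph{representable} if $S\cong\operatorname{Con}_cL$ for some lattice $L$, and \emph{$\{0\}$-representable} if $S\cong\operatorname{Con}_cL$ for some lattice $L$ with zero, that is, with a least element. The following question is posed in \cite{GW}: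
\begin{quote}
Is every representable semilattice $\{0\}$-representable?
\end{quote}
It asks whether the existence of a least element leaves a trace in the congruences. The answer to the question is yes: there is no such trace.

\begin{theorem}\label{thm:main}
For every lattice $L$ there is a lattice $K$ with zero such that $\operatorname{Con}K\cong\operatorname{Con}L$; hence $\operatorname{Con}_cK\cong\operatorname{Con}_cL$.
\end{theorem}

Reversing the order of a lattice does not change its congruences, and it turns a least element into a largest one. So Theorem~\ref{thm:main} gives the following.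

\begin{corollary}\label{cor:main}
For a $\{\vee,0\}$-semilattice $S$ the following are equivalent: $S$ is representable; $S$ is $\{0\}$-representable; $S\cong\operatorname{Con}_cL$ for some lattice $L$ with a largest element.
\end{corollary}

Section~\ref{sec:Z} examines the chain of integers, which shows what cannot be asked of $K$ and reduces the theorem to a one-step problem. That problem is solved in Sections~\ref{sec:triples} and~\ref{sec:step}, the step is iterated in Section~\ref{sec:iter}, and Section~\ref{sec:limit} passes to the limit. Section~\ref{sec:diagrams} carries out the construction for a whole diagram of lattices at once (Theorem~\ref{thm:diagram}).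

\section{Facts about congruences}\label{sec:facts}

Lattices are nonempty. For an element $p$ of a lattice $B$ we write ${\uparrow}p=\{x\in B:x\ge p\}$; this principal filter is a sublattice of $B$ with zero $p$. An \emph{ideal} is a sublattice that contains every element below one of its elements. The least congruence of $L$ that identifies $x$ and $y$ is $\Theta_L(x,y)$. If $\varphi\colon A\to B$ is a lattice homomorphism and $\theta\in\operatorname{Con}B$, then $\varphi^{-1}\theta=\{(x,y):\varphi x\equiv_\theta\varphi y\}$ is a congruence of $A$; for a sublattice $A$ of $B$ this is the restriction $\theta|_A$. Let $\theta$ be a congruence.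

\begin{itemize}
\item[(F1)] \emph{Classes are convex.} If $x\le y\le z$ and $x\equiv_\theta z$, then $x=x\wedge y\equiv_\theta z\wedge y=y$. Consequently $x\equiv_\theta y$ if and only if $x\wedge y\equiv_\theta x\vee y$, and if all intervals of the lattice are finite, then $\theta$ is determined by the covering pairs that it identifies.
\item[(F2)] \emph{Transposed intervals collapse together.} We have $x\wedge y\equiv_\theta x$ if and only if $y\equiv_\theta x\vee y$: join with $y$ for one direction, meet with $x$ for the other.
\item[(F3)] \emph{Compactness.} An element $\theta$ of a complete lattice is compact if $\theta\le\bigvee\Sigma$ implies $\theta\le\bigvee\Sigma_0$ for some finite $\Sigma_0\subseteq\Sigma$. The compact elements of the algebraic lattice $\operatorname{Con}L$ are exactly the finitely generated congruences. Compactness depends only on the order, so every isomorphism $\operatorname{Con}L\to\operatorname{Con}K$ restricts to an isomorphism $\operatorname{Con}_cL\to\operatorname{Con}_cK$.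
\end{itemize}

The next lemma says that congruences of a directed union can be handled piece by piece.

\begin{lemma}\label{lem:union}
Let $\Lambda$ be a directed poset and let the lattice $A$ be the union of sublattices $A_\lambda$ $(\lambda\in\Lambda)$ with $A_\lambda\subseteq A_\mu$ for $\lambda\le\mu$.
\begin{itemize}
\item[(a)] A binary relation on $A$ whose restriction to every $A_\lambda$ is a congruence of $A_\lambda$ is a congruence of $A$.
\item[(b)] If $\theta_\lambda\in\operatorname{Con}A_\lambda$ and $\theta_\mu|_{A_\lambda}=\theta_\lambda$ whenever $\lambda\le\mu$, then there is $\theta\in\operatorname{Con}A$ with $\theta|_{A_\lambda}=\theta_\lambda$ for all $\lambda$.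
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each condition in the definition of a congruence concerns at most three given elements, and these lie in a common $A_\lambda$.

(b) Let $\theta=\bigcup_\mu\theta_\mu$. If $x,y\in A_\lambda$ and $(x,y)\in\theta_\mu$, choose $\nu\ge\lambda,\mu$; then $(x,y)\in\theta_\nu$, so $(x,y)\in\theta_\nu|_{A_\lambda}=\theta_\lambda$. Thus $\theta|_{A_\lambda}=\theta_\lambda$, and (a) applies.
\end{proof}

\section{The chain of integers, and the plan}\label{sec:Z}

The simplest lattice without zero is the chain $\mathbb Z$. A partition of a chain into convex blocks is a congruence: if $x\le y$ lie in one block, then $x\wedge z$ and $y\wedge z$ either both equal $z$ or both lie between $x$ and $y$, and dually for joins. Together with (F1) this shows that $\theta\mapsto\{n:n\equiv_\theta n+1\}$ is an isomorphism from $\operatorname{Con}\mathbb Z$ onto the lattice of all subsets of $\mathbb Z$. The compact elements are the finite sets. The same argument applies to the chain $\mathbb N$, and $\mathbb N$ and $\mathbb Z$ have the same cardinality, so $\operatorname{Con}\mathbb Z\cong\operatorname{Con}\mathbb N$.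 Theorem~\ref{thm:main} therefore holds for $L=\mathbb Z$, and this suggests the answer yes. But the isomorphism comes from a bijection between covering pairs that ignores the order, and two natural improvements of the theorem already fail for $\mathbb Z$. A lattice $K$ is a \emph{congruence-preserving extension} of a sublattice $L$ if $\theta\mapsto\theta|_L$ is an isomorphism $\operatorname{Con}K\to\operatorname{Con}L$.

\begin{proposition}\label{prop:limits}
\begin{itemize}
\item[(a)] No lattice $K$ with zero and unit satisfies $\operatorname{Con}_cK\cong\operatorname{Con}_c\mathbb Z$.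
\item[(b)] No congruence-preserving extension of $\mathbb Z$ has a zero.
\end{itemize}
\end{proposition}

\begin{proof}
(a) By (F1), $\Theta_K(0,1)$ identifies all elements of $K$, so it is the largest element of $\operatorname{Con}_cK$. There is no largest finite subset of $\mathbb Z$.

(b) Suppose that $K$ is such an extension with zero $0_K$, and let $x\in\mathbb Z$. By (F3) the restriction of $\Theta_K(0_K,x)$ to $\mathbb Z$ is compact. By (F1) it identifies all $y\le x$ in $\mathbb Z$, hence infinitely many covering pairs, so it is not compact.
\end{proof}

By (a), ``with zero'' in Theorem~\ref{thm:main} cannot be replaced by ``with zero and unit''. We do not settle whether every representable semilattice with a largest element is isomorphic to $\operatorname{Con}_cK$ for a lattice $K$ with zero and unit. By (b), a zero cannot in general be put underneath $L$; the lattice has to be taken apart and reassembled.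

A lattice $L$ is the directed union of its principal filters ${\uparrow}m$. Each has a zero, and by Lemma~\ref{lem:union} a congruence of $L$ is a compatible family of congruences of the filters. The only defect is that the zeros go down as the filters grow. We shall replace each filter by a lattice with the same congruence lattice, in such a way that the inclusions become zero-preserving. The basic case is the following.

\medskip
\noindent\emph{One-step problem.} Given $p\le c$ in a lattice $B$, find a lattice $F$ with zero, an embedding $\gamma\colon{\uparrow}c\to F$ with $\gamma(c)=0_F$, and an isomorphism $\theta\mapsto\theta^F$ from $\operatorname{Con}({\uparrow}p)$ onto $\operatorname{Con}F$ with $\gamma^{-1}\theta^F=\theta|_{{\uparrow}c}$.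
\medskip

A first attempt is the product ${\uparrow}c\times{\uparrow}p$. Its zero $(c,p)$ is the common zero of a copy ${\uparrow}c\times\{p\}$ of the small filter and a copy $\{c\}\times{\uparrow}p$ of the large one, and each $\theta$ acts on it coordinatewise. But the coordinates are independent. The kernel of the first projection collapses the second copy to a point and is the equality relation on the first, so it is not induced by any $\theta$ unless ${\uparrow}c=\{c\}$. We need a device that forces a congruence to treat all coordinates alike. A third coordinate provides it.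

\section{Boolean triples}\label{sec:triples}

Let $B$ be a lattice. Throughout, $\{i,j,k\}=\{0,1,2\}$ when these letters index the coordinates of a triple. For $x=(x_0,x_1,x_2)\in B^3$ define $\bar x\in B^3$ by
\[
\bar x_i=(x_i\vee x_j)\wedge(x_i\vee x_k).
\]
We call $x$ a \emph{Boolean triple} if $\bar x=x$, and we let $T(B)$ be the set of Boolean triples, ordered componentwise.

\begin{lemma}\label{lem:T}
\begin{itemize}
\item[(a)] $\bar x$ is the least element of $T(B)$ above $x$. If $x_i\ge x_j,x_k$, then $\bar x_i=x_i$ and $\bar x_j=\bar x_k=x_j\vee x_k$.
\item[(b)] $T(B)=\{(b_1\wedge b_2,\ b_0\wedge b_2,\ b_0\wedge b_1):b_0,b_1,b_2\in B\}$, and every $x\in T(B)$ satisfies $x_0\wedge x_1=x_0\wedge x_2=x_1\wedge x_2$.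
\item[(c)] $T(B)$ is a lattice. Meets are componentwise, and the join of $x$ and $y$ is $\bar s$, where $s$ is their componentwise join.
\item[(d)] If $\varphi\colon B\to B'$ is a lattice homomorphism, then $(x_0,x_1,x_2)\mapsto(\varphi x_0,\varphi x_1,\varphi x_2)$ is a lattice homomorphism $T(B)\to T(B')$. For $\theta\in\operatorname{Con}B$, the relation ``$x_i\equiv_\theta y_i$ for all $i$'' is a congruence of $T(B)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Put $y_k=x_i\vee x_j$, so that $\bar x_i=y_j\wedge y_k\ge x_i$. Both $\bar x_i$ and $\bar x_j=y_i\wedge y_k$ lie below $y_k$, hence $y_k=x_i\vee x_j\le\bar x_i\vee\bar x_j\le y_k$. Therefore $(\bar x_i\vee\bar x_j)\wedge(\bar x_i\vee\bar x_k)=y_k\wedge y_j=\bar x_i$, which says that $\bar x\in T(B)$. The map $x\mapsto\bar x$ preserves order, so $x\le y\in T(B)$ implies $\bar x\le\bar y=y$. If $x_i\ge x_j,x_k$, then $y_j=y_k=x_i\ge y_i$, which gives $\bar x_i=x_i$ and $\bar x_j=\bar x_k=y_i$.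

(b) If $x\in T(B)$, take $b_k=x_i\vee x_j$. Conversely, let $x_i=b_j\wedge b_k$ for all $i$. Then $x_i\vee x_j\le b_k$ and $x_i\vee x_k\le b_j$, so $\bar x_i\le b_k\wedge b_j=x_i$, and $\bar x=x$ by (a). Each pairwise meet equals $b_0\wedge b_1\wedge b_2$.

(c) The componentwise meet of the triples given by $b_0,b_1,b_2$ and by $b_0',b_1',b_2'$ is the triple given by the elements $b_i\wedge b_i'$. The statement on joins is (a).

(d) The equation $\bar x=x$ and both operations in (c) are expressed by lattice polynomials in the coordinates, and $\varphi$ commutes with these. The relation in the last sentence is the kernel of the homomorphism induced by $B\to B/\theta$.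
\end{proof}

For $m\le y$, the choice $b_0=m$, $b_1=b_2=y$ in (b) shows that $(y,m,m)$ is a Boolean triple, and so are its permutations. If $B$ is a chain there are no others: three elements of a chain with equal pairwise meets attain their minimum at least twice.

\begin{example}\label{ex:diamond}
For $B=\{0,1\}$ the Boolean triples are $000$, $100$, $010$, $001$, $111$. They form the diamond, with three atoms. By (F2), a congruence collapses the edge from the bottom to an atom exactly when it collapses the edge from another atom to the top. This links all six edges, so the diamond has only two congruences, as does $B$, although it has three coordinates. The tie comes from the join: $100\vee010=111$ changes the third coordinate.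
\end{example}

\section{One step down}\label{sec:step}

Let $p\le c$ in a lattice $B$. By Lemma~\ref{lem:T}(d), applied to the inclusion, $T({\uparrow}p)=T(B)\cap({\uparrow}p)^3$ is a sublattice of $T(B)$. The filter of $T(B)$ above the constant triple $(c,c,c)$ is $T({\uparrow}c)$, which does not see the elements between $p$ and $c$. The filter above $(p,p,p)$ is $T({\uparrow}p)$, whose zero lies too low. We take the filter above the non-constant Boolean triple $(c,p,p)$:
\[
F=F(B;p,c)=\{f\in T(B):f\ge(c,p,p)\}.
\]
It is a lattice with zero $(c,p,p)$ and a sublattice of $T({\uparrow}p)$. For $\theta\in\operatorname{Con}({\uparrow}p)$ put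
\[
\theta^F=\{(f,g)\in F^2:f_i\equiv_\theta g_i\text{ for }i=0,1,2\},
\]
a congruence of $F$ by Lemma~\ref{lem:T}(d). Three maps into $F$, one along each coordinate, control its structure:
\[
\alpha(x)=(c,\,x,\,x\wedge c),\qquad \beta(x)=(c,\,x\wedge c,\,x)\quad(x\ge p),\qquad \gamma(y)=(y,p,p)\quad(y\ge c).
\]
The triple $\alpha(x)$ is Boolean by Lemma~\ref{lem:T}(b) with $b_0=x$, $b_1=c$, $b_2=x\vee c$, and it lies above $(c,p,p)$. Exchanging the last two coordinates is an automorphism of $F$ that exchanges $\alpha$ and $\beta$ and fixes every $\gamma(y)$.

\begin{example}\label{ex:chain}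
Let $B$ be the chain $p<c<h$. The elements of $F$ are the triples with first coordinate $c$ or $h$ whose minimum is attained at least twice: $cpp$, $ccc$, $cch$, $chc$, $hpp$, $hcc$, $hhh$. Figure~\ref{fig:F} shows the order, a square glued to a diamond. The filter ${\uparrow}c=\{c,h\}$ sits at the bottom as the ideal $\{cpp,hpp\}$. The pair $p<c$, which lay below $c$, reappears above the zero as the first edge of the chain $\alpha(B)=\{cpp,ccc,chc\}$. By (F2) the edges $cpp<ccc$ and $hpp<hcc$ collapse together. The edge $cpp<hpp$ collapses together with $ccc<hcc$, hence, by Example~\ref{ex:diamond}, with all edges of the diamond. So $F$ has at most four congruences by (F1). The four congruences $\theta$ of $B$ give four different congruences $\theta^F$, since $\theta$ can be read off on $\alpha(B)$. Thus $\operatorname{Con}F\cong\operatorname{Con}B$. The pair $c<h$ occurs both as $\gamma(c)<\gamma(h)$ and as $\alpha(c)<\alpha(h)$, and the diamond ties the two occurrences together; this is what the product lacked.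
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw[line width=1.8pt] (-4.2,0.5)--(-4.2,1.5);
\draw (-4.2,1.5)--(-4.2,2.5);
\fill (-4.2,0.5) circle (2pt) node[left=2pt]{$p$};
\fill (-4.2,1.5) circle (2pt) node[left=2pt]{$c$};
\fill (-4.2,2.5) circle (2pt) node[left=2pt]{$h$};
\draw[line width=1.8pt] (0,0)--(-1,1) (1,1)--(0,2);
\draw (0,0)--(1,1) (-1,1)--(0,2) (-1,1)--(-1,2) (-1,1)--(-2,2);
\draw (0,2)--(-1,3) (-1,2)--(-1,3) (-2,2)--(-1,3);
\fill (0,0) circle (2pt) node[below=2pt]{$cpp$};
\fill (-1,1) circle (2pt) node[below left]{$ccc$};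
\fill (1,1) circle (2pt) node[right=2pt]{$hpp$};
\fill (0,2) circle (2pt) node[above right]{$hcc$};
\fill (-1,2) circle (2pt) node[right=1pt]{$chc$};
\fill (-2,2) circle (2pt) node[left=2pt]{$cch$};
\fill (-1,3) circle (2pt) node[above=2pt]{$hhh$};
\end{tikzpicture}
\caption{The chain $p<c<h$ and the lattice of Boolean triples above $(c,p,p)$. The congruence of the chain that identifies $p$ and $c$ collapses the two thick edges on the right; the one that identifies $c$ and $h$ collapses the seven thin edges.}\label{fig:F}
\end{figure}

\begin{proposition}\label{prop:step}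
Let $p\le c$ in a lattice $B$ and let $F=F(B;p,c)$.
\begin{itemize}
\item[(a)] $\gamma$ is a lattice embedding of ${\uparrow}c$ onto an ideal of $F$, and $\gamma(c)$ is the zero of $F$.
\item[(b)] $\theta\mapsto\theta^F$ is an isomorphism $\operatorname{Con}({\uparrow}p)\to\operatorname{Con}F$.
\end{itemize}
\end{proposition}

Since $\gamma^{-1}\theta^F=\theta|_{{\uparrow}c}$ by the definitions, this solves the one-step problem.

\begin{proof}
(a) The map $\gamma$ is injective and preserves meets. It preserves joins because the componentwise join $(y\vee y',p,p)$ is already Boolean. If $f\in F$ and $f\le(y,p,p)$, then $f_1=f_2=p$ and $f_0\ge c$, so $f=\gamma(f_0)$.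

(b) We construct the inverse by pulling congruences back along $\alpha$.

\emph{Step 1: $\alpha$ is a lattice homomorphism.} Meets are componentwise, so they are preserved. The componentwise join of $\alpha(x)$ and $\alpha(y)$ is $s=(c,\,x\vee y,\,d)$ with $d=(x\wedge c)\vee(y\wedge c)$. Since $d\le c$ and $d\le x\vee y$,
\[
\bar s=\bigl((c\vee x\vee y)\wedge c,\ (x\vee y\vee c)\wedge(x\vee y),\ c\wedge(x\vee y)\bigr)=\alpha(x\vee y).
\]
So $\psi_*=\alpha^{-1}\psi$ is a congruence of ${\uparrow}p$ for every $\psi\in\operatorname{Con}F$. Both $\theta\mapsto\theta^F$ and $\psi\mapsto\psi_*$ preserve order. We have $(\theta^F)_*=\theta$, because $x\equiv_\theta y$ implies $x\wedge c\equiv_\theta y\wedge c$. It remains to prove $(\psi_*)^F=\psi$. Step 2 shows that $\psi$ is determined by its traces on the images of $\alpha$, $\beta$, $\gamma$, and Step 3 shows that the three traces carry the same information. The lattice $B$ need not have a unit; in each computation an upper bound $h\ge c$ of the elements at hand takes its place, and then $\alpha(h)=(c,h,c)$ and $\beta(h)=(c,c,h)$.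

\emph{Step 2: for $f,g\in F$, we have $f\equiv_\psi g$ if and only if}
\begin{equation}\label{eq:traces}
\gamma(f_0)\equiv_\psi\gamma(g_0),\qquad\alpha(f_1)\equiv_\psi\alpha(g_1),\qquad\beta(f_2)\equiv_\psi\beta(g_2).
\end{equation}
Let $f\in F$. Since $c\le f_0$, Lemma~\ref{lem:T}(b) gives
\[
f_1\wedge c=f_1\wedge f_0\wedge c=f_2\wedge f_0\wedge c=f_2\wedge c .
\]
For $h\ge f_0,f_1,f_2$ it follows that $f\wedge\alpha(h)=(c,f_1,f_2\wedge c)=\alpha(f_1)$, that $f\wedge\beta(h)=(c,f_1\wedge c,f_2)=\beta(f_2)$, and that $f\wedge\gamma(h)=(f_0,p,p)=\gamma(f_0)$. If $f\equiv_\psi g$, take $h$ above all coordinates of $f$ and $g$ and meet both sides with $\gamma(h)$, $\alpha(h)$, $\beta(h)$ to obtain \eqref{eq:traces}. For the converse, the componentwise join of $\gamma(f_0)$, $\alpha(f_1)$, $\beta(f_2)$ is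
\[
\bigl(f_0\vee c,\ \ p\vee f_1\vee(f_2\wedge c),\ \ p\vee(f_1\wedge c)\vee f_2\bigr)=(f_0,f_1,f_2),
\]
which is Boolean. So $f=\gamma(f_0)\vee\alpha(f_1)\vee\beta(f_2)$ in $F$, the same holds for $g$, and \eqref{eq:traces} implies $f\equiv_\psi g$.

\emph{Step 3: $\alpha(x)\equiv_\psi\alpha(y)$ is equivalent to $\beta(x)\equiv_\psi\beta(y)$ for $x,y\ge p$, and to $\gamma(x)\equiv_\psi\gamma(y)$ for $x,y\ge c$.} We pass from one axis to another by a join and a meet with elements that do not depend on $x$. Choose $h\ge x,y,c$. All joins below are computed by the last sentence of Lemma~\ref{lem:T}(a). For $x\ge p$,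
\begin{align*}
\alpha(x)\vee\gamma(h)&=\overline{(h,\,x,\,x\wedge c)}=(h,x,x), & (h,x,x)\wedge\beta(h)&=(c,\,x\wedge c,\,x)=\beta(x),\\
\beta(x)\vee\gamma(h)&=\overline{(h,\,x\wedge c,\,x)}=(h,x,x), & (h,x,x)\wedge\alpha(h)&=(c,\,x,\,x\wedge c)=\alpha(x).
\end{align*}
The same identities hold for $y$. The first line carries $\alpha(x)\equiv_\psi\alpha(y)$ to $\beta(x)\equiv_\psi\beta(y)$, and the second line goes back. For $x\ge c$ we have $\alpha(x)=(c,x,c)$, and
\begin{align*}
\alpha(x)\vee\beta(h)&=\overline{(c,x,h)}=(x,x,h), & (x,x,h)\wedge\gamma(h)&=(x,p,p)=\gamma(x),\\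
\gamma(x)\vee\beta(h)&=\overline{(x,c,h)}=(x,x,h), & (x,x,h)\wedge\alpha(h)&=(c,x,c)=\alpha(x).
\end{align*}
These two lines give the second equivalence in the same way.

By Step 3, and since $f_0,g_0\ge c$, condition \eqref{eq:traces} says that $\alpha(f_i)\equiv_\psi\alpha(g_i)$ for $i=0,1,2$, that is, $(f,g)\in(\psi_*)^F$. By Step 2, $\psi=(\psi_*)^F$.
\end{proof}

\section{Iterating the step}\label{sec:iter}

Fix a lattice $L$, an element $a\in L$, and a family $(u_i)_{i\in X}$ of elements of $L$. Starting from ${\uparrow}a$, we want to lower the filter whose congruences we capture to ${\uparrow}(a\wedge u_i)$, then to ${\uparrow}(a\wedge u_i\wedge u_j)$, and so on. After one step we hold the filter of $T(L)$ above $c=(a,\,a\wedge u_i,\,a\wedge u_i)$. To repeat the step we need a lower filter of the same lattice $T(L)$ with the right congruences, and the filter above the triple $p$ obtained from $c$ by replacing $a$ with $a\wedge u_j$ has the congruences of ${\uparrow}(a\wedge u_i\wedge u_j)$ by Proposition~\ref{prop:step}. So the second step takes place in $T(T(L))$, and the induction must run over all base points $a$ at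 once. If the $u_i$ form a sequence, one can iterate in the order of the sequence. In general we index by the directed set of finite subsets of $X$, and the step for $i$ followed by the step for $j$ must give the same lattice as the opposite order. We therefore describe the iterated lattice in a way that treats all indices alike.

A \emph{word} is a map $w\colon X\to\{0,1,2\}$ whose support $\operatorname{supp}w=\{i:w_i\ne0\}$ is finite. Let $W$ be the set of words and, for finite $I\subseteq X$, let $W_I$ be the set of words with support contained in $I$; it has $3^{|I|}$ elements, and $W_I\subseteq W_J$ for $I\subseteq J$. For $b\in L^{W_I}$ define $\hat b\in L^{W_I}$, and the poset $D_I$, by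
\[
\hat b(w)=\bigwedge\{b(v):v\in W_I,\ v_i\ne w_i\text{ for all }i\in I\},\qquad D_I=\{\hat b:b\in L^{W_I}\},
\]
with the pointwise order; the meet is over $2^{|I|}$ words. For $I=\emptyset$ the only word is $0$ and $D_\emptyset=L$. For $|I|=1$ this is the description of $T(L)$ in Lemma~\ref{lem:T}(b). For $|I|=2$, functions on $W_I$ are $3\times3$ matrices, and an entry of $\hat b$ is the meet of the four entries of $b$ outside its row and its column.

Let $j\in X\setminus I$ and $J=I\cup\{j\}$. For $w\in W_I$ and $\varepsilon\in\{0,1,2\}$ let $w^\varepsilon\in W_J$ agree with $w$ off $j$ and take the value $\varepsilon$ at $j$. We identify $f\in L^{W_J}$ with the triple of \emph{slices} $(f_0,f_1,f_2)\in(L^{W_I})^3$, where $f_\varepsilon(w)=f(w^\varepsilon)$. This identification respects the order, and $f_0$ is the restriction of $f$ to $W_I$.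

\begin{lemma}\label{lem:D}
For every finite $I\subseteq X$, the poset $D_I$ is a lattice with pointwise meets, and $D_{I\cup\{j\}}=T(D_I)$ for every $j\in X\setminus I$.
\end{lemma}

\begin{proof}
Suppose that $D_I$ is a lattice with pointwise meets, and let $J=I\cup\{j\}$ and $b\in L^{W_J}$. The words of $W_J$ that differ from $w^\varepsilon$ at every index in $J$ are the $v^\delta$ with $\delta\ne\varepsilon$ and $v_i\ne w_i$ for all $i\in I$. Hence $(\hat b)_\varepsilon=\bigwedge_{\delta\ne\varepsilon}\widehat{b_\delta}$, a pointwise meet and so a meet in $D_I$. As $b$ varies, $(\widehat{b_0},\widehat{b_1},\widehat{b_2})$ runs through $D_I^3$. By Lemma~\ref{lem:T}(b), $D_J=T(D_I)$, and by Lemma~\ref{lem:T}(c) this is a lattice with pointwise meets. Both claims follow by induction on $|I|$.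
\end{proof}

The non-constant tuple that serves as zero is one function on all words:
\[
z^a(w)=a\wedge\bigwedge_{i\in\operatorname{supp}w}u_i,\qquad z^a_I=z^a|_{W_I},\qquad m^a_I=a\wedge\bigwedge_{i\in I}u_i .
\]
For $I=\{i,j\}$, with rows indexed by $w_i$ and columns by $w_j$,
\[
z^a_I=\begin{pmatrix} a& a\wedge u_j& a\wedge u_j\\ a\wedge u_i& m^a_I& m^a_I\\ a\wedge u_i& m^a_I& m^a_I\end{pmatrix}.
\]
Read by columns or by rows, this matrix has the form $(c,p,p)$. Put
\[
K^a_I=\{f\in D_I:f\ge z^a_I\},
\]
so that $K^a_\emptyset={\uparrow}a$. All values of members of $K_I^a$ lie in ${\uparrow}m^a_I$, and for $\theta\in\operatorname{Con}({\uparrow}m^a_I)$ we can define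
\[
\iota^a_I(\theta)=\{(f,g)\in(K^a_I)^2:f(w)\equiv_\theta g(w)\text{ for all }w\in W_I\}.
\]
Finally, for finite $I\subseteq J$ and $k\in L^{W_I}$, let $e_{IJ}(k)\in L^{W_J}$ be equal to $k$ on $W_I$ and to $z^a$ on $W_J\setminus W_I$. Then $e_{II}$ is the identity and $e_{JH}e_{IJ}=e_{IH}$ for $I\subseteq J\subseteq H$: both sides extend $k$ by $z^a$.

\begin{lemma}\label{lem:K}
For all finite $I\subseteq J\subseteq X$ and all $a\in L$:
\begin{itemize}
\item[(a)] $z^a_I\in D_I$, so $K^a_I$ is a sublattice of $D_I$ with zero $z^a_I$;
\item[(b)] $\iota^a_I$ is an isomorphism $\operatorname{Con}({\uparrow}m^a_I)\to\operatorname{Con}K^a_I$;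
\item[(c)] $e_{IJ}$ is a zero-preserving lattice embedding of $K^a_I$ onto an ideal of $K^a_J$, and $e_{IJ}^{-1}\iota^a_J(\theta)=\iota^a_I(\theta|_{{\uparrow}m^a_I})$ for all $\theta\in\operatorname{Con}({\uparrow}m^a_J)$.
\end{itemize}
\end{lemma}

\begin{proof}
We prove (a) and (b) by induction on $|I|$, for all $a$ at once. For $I=\emptyset$ we have $z^a_\emptyset=m^a_\emptyset=a$, and $\iota^a_\emptyset$ is the identity. Assume (a) and (b) for $I$, let $J=I\cup\{j\}$ with $j\notin I$, and put
\[
c=z^a_I,\qquad p=z_I^{a\wedge u_j}.
\]
Then $p\le c$ in $D_I$. For $w\in W_I$ we have $z^a(w^0)=z^a(w)$ and $z^a(w^1)=z^a(w^2)=z^a(w)\wedge u_j$, so $z^a_J=(c,p,p)\in T(D_I)=D_J$. This is (a) for $J$, and in the lattice $B=D_I$ it gives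
\begin{equation}\label{eq:step}
{\uparrow}c=K^a_I,\qquad{\uparrow}p=K_I^{a\wedge u_j},\qquad F(D_I;p,c)=K^a_J .
\end{equation}
Note that $m^a_J=m_I^{a\wedge u_j}$. The induction hypothesis for the base point $a\wedge u_j$ and Proposition~\ref{prop:step}(b) give isomorphisms
\[
\operatorname{Con}({\uparrow}m^a_J)\longrightarrow\operatorname{Con}K_I^{a\wedge u_j}\longrightarrow\operatorname{Con}K^a_J .
\]
The image of $\theta$ under the composite relates $f$ and $g$ exactly when $f_\varepsilon(w)\equiv_\theta g_\varepsilon(w)$ for all $\varepsilon$ and all $w\in W_I$. So the composite is $\iota^a_J$, which proves (b) for $J$.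

(c) If $J=I\cup\{j\}$, then $e_{IJ}(k)=(k,p,p)=\gamma(k)$, and the first claim follows from \eqref{eq:step} and Proposition~\ref{prop:step}(a). In general $e_{IJ}$ is a composite of such maps, and an ideal of an ideal is an ideal. For the formula, $e_{IJ}(f)$ and $e_{IJ}(g)$ agree on $W_J\setminus W_I$, and on $W_I$ they are $f$ and $g$, whose values lie in ${\uparrow}m^a_I\subseteq{\uparrow}m^a_J$.
\end{proof}

\section{The limit}\label{sec:limit}

Keep $L$, $a$, $(u_i)_{i\in X}$ and drop the superscript $a$. For $k\in K_I$ let $\tilde k\in L^W$ be equal to $k$ on $W_I$ and to $z$ on $W\setminus W_I$. Put $\widetilde K_I=\{\tilde k:k\in K_I\}$ and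
\[
K=\bigcup\{\widetilde K_I:I\subseteq X\text{ finite}\}\subseteq L^W,
\]
with the pointwise order. For $\theta\in\operatorname{Con}L$ let
\[
\iota(\theta)=\{(f,g)\in K^2:f(w)\equiv_\theta g(w)\text{ for all }w\in W\}.
\]

\begin{proposition}\label{prop:limit}
The poset $K$ is a lattice with zero $z$, and each $\widetilde K_I$ is an ideal of $K$ isomorphic to $K_I$. If every element of $L$ lies above some $m_I$, then $\iota$ is an isomorphism $\operatorname{Con}L\to\operatorname{Con}K$.
\end{proposition}

\begin{proof}
The map $k\mapsto\tilde k$ is an order isomorphism $K_I\to\widetilde K_I$ that sends $z_I$ to $z$. For $I\subseteq J$, the elements $k$ and $e_{IJ}(k)$ have the same extension to $W$. So $\widetilde K_I\subseteq\widetilde K_J$, the inclusion corresponds to $e_{IJ}$, and $\widetilde K_I$ is an ideal of $\widetilde K_J$ by Lemma~\ref{lem:K}(c). Any two elements $f,g\in K$ lie in a common $\widetilde K_I$. Their join in $\widetilde K_I$ is their join in $\widetilde K_J$ for every $J\supseteq I$, and every upper bound of $f,g$ in $K$ lies in such a $\widetilde K_J$; so it is their join in $K$. The dual argument handles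 meets. Thus $K$ is a lattice with zero $z$ and is the directed union of the sublattices $\widetilde K_I$. If $f\le g\in\widetilde K_I$, then $f\in\widetilde K_J$ for some $J\supseteq I$, whence $f\in\widetilde K_I$; so $\widetilde K_I$ is an ideal of $K$.

Identify $K_I$ with $\widetilde K_I$ and write $L_I={\uparrow}m_I$. Since $m_J\le m_I$ for $I\subseteq J$, the hypothesis says that $L$ is the directed union of the sublattices $L_I$. Two elements of $\widetilde K_I$ agree outside $W_I$, so
\begin{equation}\label{eq:restrict}
\iota(\theta)|_{K_I}=\iota_I(\theta|_{L_I})\qquad(\theta\in\operatorname{Con}L).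
\end{equation}
By Lemmas~\ref{lem:K}(b) and~\ref{lem:union}(a), $\iota(\theta)\in\operatorname{Con}K$. The map $\iota$ preserves order. If $\iota(\theta)\le\iota(\theta')$, then \eqref{eq:restrict} and Lemma~\ref{lem:K}(b) give $\theta|_{L_I}\le\theta'|_{L_I}$ for all $I$, and so $\theta\le\theta'$ because any two elements of $L$ lie in a common $L_I$. It remains to show that $\iota$ is onto. Let $\psi\in\operatorname{Con}K$ and put $\theta_I=\iota_I^{-1}(\psi|_{K_I})$. For $I\subseteq J$, Lemma~\ref{lem:K}(c) gives
\[
\iota_I(\theta_J|_{L_I})=\iota_J(\theta_J)|_{K_I}=\psi|_{K_I}=\iota_I(\theta_I),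
\]
so $\theta_J|_{L_I}=\theta_I$. By Lemma~\ref{lem:union}(b) there is $\theta\in\operatorname{Con}L$ with $\theta|_{L_I}=\theta_I$ for all $I$. By \eqref{eq:restrict}, $\iota(\theta)$ and $\psi$ have the same restriction to every $K_I$, hence $\iota(\theta)=\psi$.
\end{proof}

The hypothesis on the $m_I$ is needed only to make the filters $L_I$ exhaust $L$. Without it all values of members of $K$ still lie in the sublattice $\bigcup_IL_I$, and $\iota(\theta)$ depends only on the restriction of $\theta$ to that sublattice.

\begin{proof}[Proof of Theorem~\ref{thm:main}]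
Take $X=L$, $u_x=x$ for $x\in L$, and any $a\in L$. Every $x\in L$ lies above $m_{\{x\}}=a\wedge x$. Proposition~\ref{prop:limit} gives a lattice $K$ with zero and $\operatorname{Con}K\cong\operatorname{Con}L$, and (F3) gives $\operatorname{Con}_cK\cong\operatorname{Con}_cL$.
\end{proof}

\section{Diagrams of lattices}\label{sec:diagrams}

A \emph{diagram} of lattices over a poset $P$ consists of lattices $A_s$ $(s\in P)$ and lattice homomorphisms $\varphi_{st}\colon A_s\to A_t$ $(s\le t)$ such that $\varphi_{ss}$ is the identity and $\varphi_{st}\varphi_{rs}=\varphi_{rt}$ for $r\le s\le t$. A homomorphism $\varphi\colon A\to B$ induces the map $\operatorname{Con}\varphi\colon\operatorname{Con}A\to\operatorname{Con}B$ that sends $\xi$ to the congruence generated by the pairs $(\varphi x,\varphi y)$ with $(x,y)\in\xi$. By this definition, for $\xi\in\operatorname{Con}A$ and $\eta\in\operatorname{Con}B$,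
\begin{equation}\label{eq:adjoint}
(\operatorname{Con}\varphi)(\xi)\le\eta\iff\xi\le\varphi^{-1}\eta .
\end{equation}
If $\xi$ is generated by a set of pairs $(x,y)$, then both sides of \eqref{eq:adjoint} say that $\eta$ contains the pairs $(\varphi x,\varphi y)$, so these generate $(\operatorname{Con}\varphi)(\xi)$. Hence $\operatorname{Con}\varphi$ restricts to a $\{\vee,0\}$-homomorphism $\operatorname{Con}_c\varphi\colon\operatorname{Con}_cA\to\operatorname{Con}_cB$. A lattice is \emph{locally finite} if every finite subset generates a finite sublattice.

\begin{theorem}\label{thm:diagram}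
Let $(A_s,\varphi_{st})$ be a diagram of lattices and arbitrary lattice homomorphisms over a poset $P$, with points $a_s\in A_s$ such that $\varphi_{st}(a_s)=a_t$ for $s\le t$. Then there is a diagram $(K_s,\kappa_{st})$ over $P$ of lattices with zero and zero-preserving lattice homomorphisms, with isomorphisms $\iota_s\colon\operatorname{Con}_cA_s\to\operatorname{Con}_cK_s$ that are natural in $s$, that is, $(\operatorname{Con}_c\kappa_{st})\,\iota_s=\iota_t\,(\operatorname{Con}_c\varphi_{st})$ for $s\le t$. Moreover, ${\uparrow}a_s$ is isomorphic to an ideal of $K_s$; $|K_s|\le|P|+\sum_{r\le s}|A_r|+\aleph_0$; and $K_s$ is locally finite if $A_s$ is.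
\end{theorem}

The point is the choice of index sets. If we took $X=A_s$ for each $s$, the map $\varphi_{st}$ could merge indices, and a finite set $I$ and its image would carry different sets of words. We let the index sets grow with $s$ instead, so that the same $I$ serves for $A_s$ and $A_t$.

\begin{proof}
Let $X_s=\{(r,x):r\le s,\ x\in A_r\}$ and $u^s_{(r,x)}=\varphi_{rs}(x)\in A_s$. Apply Sections~\ref{sec:iter} and~\ref{sec:limit} to $A_s$, the base point $a_s$, and the family $(u^s_i)_{i\in X_s}$. Write $W^s$, $z^s$, $D_I(A_s)$, $K_I(A_s)$, $K_s$, $\iota_s$ for the resulting objects. Every $x\in A_s$ lies above $m_{\{(s,x)\}}=a_s\wedge x$, so by Proposition~\ref{prop:limit} $K_s$ is a lattice with zero $z^s$ and the pointwise map $\iota_s\colon\operatorname{Con}A_s\to\operatorname{Con}K_s$ is an isomorphism.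

\emph{The maps $\kappa_{st}$.} Let $s\le t$ and $\varphi=\varphi_{st}$. Then $X_s\subseteq X_t$, and we regard $W^s$ as a subset of $W^t$ by extending words by $0$. For $i\in X_s$ we have $\varphi(u^s_i)=u^t_i$. Together with the hypothesis $\varphi(a_s)=a_t$, which is used only here, this gives
\begin{equation}\label{eq:z}
\varphi z^s(w)=z^t(w)\qquad(w\in W^s).
\end{equation}
For $f\in K_s$ let $\kappa_{st}(f)$ be equal to $\varphi\circ f$ on $W^s$ and to $z^t$ on $W^t\setminus W^s$. For finite $I\subseteq X_s$, the map $k\mapsto\varphi\circ k$ is a lattice homomorphism $D_I(A_s)\to D_I(A_t)$: for $I=\emptyset$ it is $\varphi$, and the map for $I\cup\{j\}$ applies the map for $I$ to each slice, so Lemmas~\ref{lem:D} and~\ref{lem:T}(d) give the induction step. By \eqref{eq:z} it sends $z^s_I$ to $z^t_I$, hence $K_I(A_s)$ into $K_I(A_t)$, and $\kappa_{st}(\tilde k)$ is the extension of $\varphi\circ k$ by $z^t$. So $\kappa_{st}$ maps $K_s$ into $K_t$ and is a zero-preserving homomorphism on each $\widetilde K_I(A_s)$, hence on their directed union $K_s$. The map $\kappa_{ss}$ is the identity. For $r\le s\le t$, the function $\kappa_{st}\kappa_{rs}(f)$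 equals $\varphi_{st}\varphi_{rs}f=\varphi_{rt}f$ on $W^r$, equals $\varphi_{st}z^s=z^t$ on $W^s\setminus W^r$, and equals $z^t$ on $W^t\setminus W^s$; this is $\kappa_{rt}(f)$.

\emph{Naturality.} The isomorphisms $\iota_s$ are defined pointwise, so they are easy to compare with inverse images; \eqref{eq:adjoint} then transfers the result to direct images. Let $\eta\in\operatorname{Con}A_t$ and $f,g\in K_s$. The functions $\kappa_{st}(f)$ and $\kappa_{st}(g)$ agree outside $W^s$, so they are related by $\iota_t(\eta)$ exactly when $\varphi f(w)\equiv_\eta\varphi g(w)$ for all $w\in W^s$. Thus $\kappa_{st}^{-1}\iota_t(\eta)=\iota_s(\varphi^{-1}\eta)$. For $\xi\in\operatorname{Con}A_s$, two applications of \eqref{eq:adjoint} give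
\begin{align*}
(\operatorname{Con}\kappa_{st})\,\iota_s(\xi)\le\iota_t(\eta)
&\iff\iota_s(\xi)\le\iota_s(\varphi^{-1}\eta)\iff\xi\le\varphi^{-1}\eta\\
&\iff(\operatorname{Con}\varphi)(\xi)\le\eta\iff\iota_t(\operatorname{Con}\varphi)(\xi)\le\iota_t(\eta).
\end{align*}
Since $\iota_t$ is onto, $(\operatorname{Con}\kappa_{st})\,\iota_s(\xi)$ and $\iota_t(\operatorname{Con}\varphi)(\xi)$ have the same upper bounds in $\operatorname{Con}K_t$, so they are equal. Restrict to compact elements by (F3).

\emph{The remaining claims.} By Proposition~\ref{prop:limit}, $\widetilde K_\emptyset(A_s)$ is an ideal of $K_s$ isomorphic to ${\uparrow}a_s$. Let $\mu=\sum_{r\le s}|A_r|+\aleph_0=|X_s|+\aleph_0$. There are at most $\mu$ finite subsets $I$ of $X_s$, and each $K_I(A_s)$ is contained in a finite power of $A_s$, which has at most $\mu$ elements. So $|K_s|\le\mu\cdot\mu=\mu\le|P|+\mu$. Finally, let $B$ be a locally finite lattice. Finitely many elements of $T(B)$ lie in $T(B_0)$, where $B_0$ is the finite sublattice generated by their coordinates, and $T(B_0)$ is a finite sublattice of $T(B)$ by Lemma~\ref{lem:T}(d). So $T(B)$ is locally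 finite. If $A_s$ is locally finite, then by Lemma~\ref{lem:D} and induction so is every $D_I(A_s)$, hence every sublattice $K_I(A_s)$. Every finite subset of $K_s$ lies in some sublattice $\widetilde K_I(A_s)$, so $K_s$ is locally finite.
\end{proof}

\begin{thebibliography}{9}
\bibitem{GW} George Gr\"atzer and Friedrich Wehrung, \emph{A new lattice construction: the box product}, arXiv:math/0501418 (2005).
\end{thebibliography}
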